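# Absolute moments of real order for characteristic polynomials of the real elliptic ensemble

## 1. Elliptic matrices, the bulk triangle, chi variables and the Barnes function

**Definition 1 (real elliptic ensemble).** For $\tau\in(-1,1)$ and $N\ge1$, $GEE(\tau,N)$ is the probability distribution on real $N\times N$ matrices with Lebesgue density
$$\mathbb P_N(A)=\frac1{Z_{N,\tau}}\exp\Big(\frac{-N}{2(1-\tau^2)}\big(\mathrm{Tr}(AA^t)-\tau\,\mathrm{Tr}(A^2)\big)\Big),$$
and $A_{N,\tau}$ is a matrix sampled from it. We work with $A=\sqrt N A_{N,\tau}$, whose density is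
$$f_\tau(A)=c_N(\tau)\exp\Big(-\tfrac{1}{2(1-\tau^2)}(\mathrm{Tr}AA^t-\tau\,\mathrm{Tr}A^2)\Big),\quad c_N(\tau)=\big[(2\pi)^{N^2}(1+\tau)^N(1-\tau^2)^{N(N-1)/2}\big]^{-1/2}.\tag{1}$$
A matrix of any size $n$ with this density (with $n$ for $N$) is called $\tau$-elliptic.

To read (1), split the exponent. A pair $x=A_{ij}$, $y=A_{ji}$ with $i<j$ contributes $-(x^2+y^2-2\tau xy)/(2(1-\tau^2))$, so $(A_{ij},A_{ji})$ is centered Gaussian with unit variances and covariance $\tau$. A diagonal entry $x$ contributes $-(1-\tau)x^2/(2(1-\tau^2))=-x^2/(2(1+\tau))$, so $\mathrm{Var}A_{ii}=1+\tau$. All pairs and all diagonal entries are independent. Both traces are unchanged by $A\mapsto QAQ^t$ with $Q\in O(N)$, hence so is the law.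

*Example.* For $N=2$, $A=\begin{pmatrix}a&\tau x+\sqrt{1-\tau^2}\,y\\x&d\end{pmatrix}$ with $x,y$ standard normal, $a,d$ centered normal of variance $1+\tau$, all independent. For $\tau=0$ all entries are independent standard normals; this is the real Ginibre ensemble.

**Definition 2 (bulk).** The eigenvalue measure of $A_{N,\tau}$ converges to the uniform measure on the ellipse $\{x+iy:x^2/(1+\tau)^2+y^2/(1-\tau)^2\le1\}$. Its interior is the bulk, which meets the real line in $(-(1+\tau),1+\tau)$. We put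
$$\mathfrak B=\{(\tau,\mu):|\tau|<1,\ |\mu|<1+\tau\}.$$

*Example.* For $\tau=\frac12$ the real bulk is $(-\frac32,\frac32)$; for $\tau=-\frac12$ it is $(-\frac12,\frac12)$. In the $(\tau,\mu)$ plane $\mathfrak B$ is the open triangle with vertices $(-1,0),(1,2),(1,-2)$. It is convex and contains $(0,0)$.

**Definition 3 (chi variable).** $\chi_n$ denotes the law of the Euclidean norm of a standard normal vector in $\mathbb R^n$. We have $\mathbb E\chi_n^\ell=2^{\ell/2}\Gamma(\frac{n+\ell}2)/\Gamma(\frac n2)$ for $\ell>-n$. Since the norm is 1-Lipschitz, Gaussian concentration and the Gaussian Poincaré inequality give $\mathbb P(|\chi_n-\mathbb E\chi_n|\ge t)\le2e^{-t^2/2}$ and $\mathrm{Var}\chi_n\le1$; as $\mathbb E\chi_n^2=n$, also $\sqrt{n-1}\le\mathbb E\chi_n\le\sqrt n$.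

*Example.* Let $X$ be an $n\times n$ matrix with independent standard normal entries. Then $|\det X|$ is the product over $i$ of the distance from row $i$ to the span of rows $1,\dots,i-1$. Given those rows, this distance is the norm of a standard normal vector in dimension $n-i+1$. Hence $|\det X|\overset d=\prod_{j=1}^n\chi_j$ with independent factors. For an $(n-1)\times n$ matrix the same argument gives $\sqrt{\det XX^t}\overset d=\prod_{j=2}^n\chi_j$.

The example has a consequence that we use several times, the *integrability fact*. A nondegenerate Gaussian density on matrices, possibly with a mean shift and multiplied by a polynomial, is at most a constant times a centered isotropic Gaussian density of larger variance, locally uniformly in the parameters. Therefore, for matrices with such Gaussian laws, $\mathbb E|\det A|^\ell(1+|A|)^q<\infty$ for $\ell>-1$, and $\mathbb E\det(XX^t)^{\ell/2}<\infty$ for $(n-1)\times n$ matrices and $\ell\ge-1$.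

**Definition 4 (Barnes function).** $G$ is the Barnes $G$-function. It satisfies $G(1)=1$ and $G(z+1)=\Gamma(z)G(z)$, is positive on $(0,\infty)$, and as $z\to+\infty$
$$\log G(1+z)=\tfrac{z^2}2\log z-\tfrac{3z^2}4+\tfrac z2\log2\pi-\tfrac1{12}\log z+\zeta'(-1)+O(z^{-2}).$$

*Example.* $G(2)=G(3)=1$, $G(4)=\Gamma(3)=2$. Put $\mathsf F(x)=G(\frac x2+1)G(\frac x2+\frac12)$. Then
$$\frac{\mathsf F(x+1)}{\mathsf F(x)}=\frac{G(\frac x2+\frac32)G(\frac x2+1)}{G(\frac x2+1)G(\frac x2+\frac12)}=\Gamma\big(\tfrac{x+1}2\big),\qquad \mathsf F(0)=G(\tfrac12).$$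
So for an integer $\ell\ge1$, $\prod_{j=1}^\ell\Gamma(j/2)=\mathsf F(\ell)/\mathsf F(0)$: the function $\mathsf F$ extends this product to real $\ell$.

## 2. Real exponents: the conjecture and the theorems

How large is $\mathbb E|\det(A_{N,\tau}-\mu I)|^\ell$ when $\mu$ is a real point of the bulk and $\ell$ is a real number? For fixed $\tau\in[0,1)$, $\mu\in(-(1+\tau),1+\tau)$ and $\ell\in\mathbb N$ it is known that
$$\mathbb E|\det(A_{N,\tau}-\mu I)|^{\ell}=e^{\frac{N\ell}{2}(\frac{\mu^2}{1+\tau}-1)}N^{\ell(\ell-1)/4}C_{\tau}(\ell)\,(1+O(N^{-1})),\quad C_{\tau}(\ell)=\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\cdot\frac{(2\pi)^{\ell/2}}{2^{\ell(\ell-1)/4}\prod_{j=1}^{\ell}\Gamma(j/2)}.$$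
The following conjecture is stated in Pax Kivimae, "Moments of Characteristic Polynomials of Non-Symmetric Random Matrices", arXiv:2410.07478 (2024). Fix $\tau\in(-1,1)$. For every $\ell\in(-1,\infty)$ and $\mu\in(-(1+\tau),1+\tau)$, as $N\to\infty$,
$$\mathbb E|\det(A_{N,\tau}-\mu I)|^{\ell}=e^{\frac{N \ell}{2}(\frac{\mu^2}{1+\tau}-1)}N^{\ell(\ell-1)/4}C_{\tau}(\ell)(1+o(1)),\quad C_{\tau}(\ell)=\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\cdot\frac{(2\pi)^{\ell/2}G(\frac{1}{2})}{2^{\ell(\ell-1)/4}G(\frac{\ell}{2}+1)G(\frac{\ell}{2}+\frac{1}{2})}.\tag{2}$$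
By the example after Definition 4 the two constants agree at integers. The question is whether (2) holds. It does, and we prove this without using the integer result. Put
$$Z_N(\tau,m,\ell)=\mathbb E|\det(A-m)|^\ell,\qquad\text{so that}\qquad \mathbb E|\det(A_{N,\tau}-\mu)|^\ell=N^{-N\ell/2}Z_N(\tau,\sqrt N\mu,\ell).$$

**Theorem 1.** Let $\mathcal K_0\subset\mathfrak B$ be compact, $\ell_0\ge2$, $\varepsilon>0$. Uniformly for $(\tau,\mu)\in\mathcal K_0$ and $\ell\in(-1,\ell_0]$, as $N\to\infty$,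
$$\frac{Z_N(\tau,\sqrt N\mu,\ell)}{Z_N(0,0,\ell)}=e^{\frac{N\ell\mu^2}{2(1+\tau)}}\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\big(1+O(N^{-1/2+\varepsilon})\big).\tag{3}$$

**Corollary (the conjecture).** For fixed $\tau\in(-1,1)$, $|\mu|<1+\tau$ and $\ell>-1$, (2) holds, with relative error $O(N^{-1/2+\varepsilon})$, uniformly on the sets of Theorem 1.

**Theorem 2.**

* (a) For every $N\ge1$, $m\in\mathbb R$, $\tau\in(-1,1)$, the variable $\det(A-m)$ has a bounded continuous density, whose value at $0$ is exactly $p_N(\tau,m)=\dfrac{2^{-N/2}}{\Gamma(N/2)}(1+\tau)^{-1/2}e^{-m^2/(2(1+\tau))}$. In particular the moment is infinite for every $\ell\le-1$.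
* (b) For $|\mu|>1+\tau$ the formula (2) fails, by an exponential factor, for every $\ell\in(-1,2]\setminus\{0\}$.
* (c) For $|\mu|<1+\tau$, $\ \dfrac{\log|\det(A_{N,\tau}-\mu)|-\frac N2(\frac{\mu^2}{1+\tau}-1)+\frac14\log N}{\sqrt{\frac12\log N}}\Rightarrow\mathcal N(0,1)$.

## 3. Cases computed by hand: size one, size two, and the Ginibre ensemble

*Size one.* Here $A-m$ is normal with mean $-m$ and variance $1+\tau$. The moment of order $\ell$ is finite exactly for $\ell>-1$, and the density at $0$ is $(2\pi(1+\tau))^{-1/2}e^{-m^2/(2(1+\tau))}$, in agreement with Theorem 2(a) because $\Gamma(\frac12)=\sqrt\pi$.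

*Size two, $\ell=2$.* With entries $a,d$ on the diagonal and $x,x'$ off it, $\det(A-m)=(a-m)(d-m)-xx'$. Since $\mathbb E(a-m)^2=m^2+1+\tau$, $\mathbb E xx'=\tau$ and $\mathbb E x^2x'^2=1+2\tau^2$,
$$Z_2(\tau,m,2)=(m^2+1+\tau)^2-2\tau m^2+1+2\tau^2.$$

*Second moment at $\tau=0$.* Expand $\det(A-m)=\sum_S(-m)^{N-|S|}\det A_S$ over principal minors. If $S\ne S'$, some row enters exactly one of $\det A_S,\det A_{S'}$, and linearly, so their product has mean zero. Moreover $\mathbb E(\det A_S)^2=|S|!$. Hence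
$$Z_N(0,m,2)=\sum_j\binom Njj!\,m^{2(N-j)}=N!\sum_{k=0}^N\frac{m^{2k}}{k!}.$$
With $m^2=N\mu^2$ the sum is $e^{N\mu^2}\,\mathbb P(\mathrm{Poisson}(N\mu^2)\le N)$. For $|\mu|<1$ the probability tends to $1$ and we get the factor $e^{N\mu^2}$ of (3). For $|\mu|>1$ the probability is exponentially small. The bulk condition is thus visible in the simplest case.

*All real moments at $\tau=0$, $\mu=0$; the Corollary from Theorem 1.* By the example after Definition 3, $Z_N(0,0,\ell)=2^{N\ell/2}\prod_{j=1}^N\Gamma(\frac{j+\ell}2)/\Gamma(\frac j2)$. Since $\Gamma(\frac{j+\ell}2)=\mathsf F(j+\ell)/\mathsf F(j+\ell-1)$, the products telescope: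
$$Z_N(0,0,\ell)=2^{N\ell/2}\,\frac{\mathsf F(N+\ell)}{\mathsf F(N)}\,\frac{G(1/2)}{\mathsf F(\ell)}.\tag{4}$$
For bounded $a$ we subtract the expansions of $\log G$ at $z+a$ and at $z$. The logarithmic terms give $(az+\frac{a^2}2)\log z$. Expanding $\log(1+\frac az)=\frac az-\frac{a^2}{2z^2}+O(z^{-3})$ gives
$$\tfrac{(z+a)^2}2\log(1+\tfrac az)=\tfrac{az}2+\tfrac{3a^2}4+O(\tfrac1z),$$
and $-\frac34(2az+a^2)$ leaves $-az$ in total. So $G(1+z+a)/G(1+z)=(2\pi)^{a/2}z^{az+a^2/2}e^{-az}(1+O(1/z))$, uniformly. Apply this with $a=\frac\ell2$ at $z_1=\frac N2$ and $z_2=\frac{N-1}2$. Since $z_2\log z_2=\frac{N-1}2\log\frac N2-\frac12+O(\frac1N)$,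
$$z_1\log z_1+z_2\log z_2-z_1-z_2=(N-\tfrac12)\log\tfrac N2-N+O(\tfrac1N).$$
The exponent of $N/2$ is therefore $\frac\ell2(N-\frac12)+\frac{\ell^2}4=\frac{N\ell}2+\frac{\ell(\ell-1)}4$, so $\mathsf F(N+\ell)/\mathsf F(N)=(2\pi)^{\ell/2}(N/2)^{N\ell/2+\ell(\ell-1)/4}e^{-N\ell/2}(1+O(\frac1N))$ and
$$N^{-N\ell/2}Z_N(0,0,\ell)=e^{-N\ell/2}N^{\ell(\ell-1)/4}\,\frac{(2\pi)^{\ell/2}G(1/2)}{2^{\ell(\ell-1)/4}\mathsf F(\ell)}\,(1+O(1/N)),\tag{5}$$
uniformly for $\ell\in(-1,\ell_0]$. Multiplying (5) by (3) gives the Corollary. It remains to prove Theorems 1 and 2.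

## 4. What log-convexity of the integer moments gives

Since integer moments are known for $\tau\in[0,1)$, a sensible first try is to interpolate. By Hölder's inequality $f(\ell)=\log\mathbb E|\det(A_{N,\tau}-\mu)|^\ell-\frac{N\ell}2(\frac{\mu^2}{1+\tau}-1)$ is convex in $\ell$. We have $f(0)=0$, $f(1)=O(1)$ and $f(2)=\frac12\log N+O(1)$. Convexity gives $f(\frac12)\le\frac12f(0)+\frac12f(1)=O(1)$. From $1=\frac23\cdot\frac12+\frac13\cdot2$ it gives $f(\frac12)\ge\frac32f(1)-\frac12f(2)=-\frac14\log N+O(1)$. The conjecture predicts $-\frac1{16}\log N+O(1)$. So the method stops short of the right power of $N$, let alone the constant, and for $\ell\in(-1,0)$ convexity and the integer values give no upper bound at all.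

The missing ingredient is a reason for the logarithm of the ratio in (3) to be a quadratic polynomial in $\ell$, up to $o(1)$. Two values of $\ell$ would then suffice. To find that reason, we look at the determinant one row at a time.

## 5. The Householder step and a two-parameter family of matrices

**Definition 5.** For $|c|\le1$, $p\in\mathbb R$, let $M_n^{(c,p)}$ be $A_n-m$, with $A_n$ $\tau$-elliptic of size $n$, whose first row is replaced by
$$c\,\big(\mathrm{row}_1(A_n)-me_1\big)+\sqrt{1-\tau^2}\sqrt{1-c^2}\,g+p\,e_1,\qquad g\sim\mathcal N(0,I_n)\text{ independent}.$$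
Put $F_n(c,p)=\mathbb E|\det M_n^{(c,p)}|^\ell$ and $\mathsf s(c)=\sqrt{1-\tau^2+\tau(1+\tau)c^2}$. As a function of $c^2\in[0,1]$, $\mathsf s(c)^2$ is affine with end values $1-\tau^2$ and $1+\tau$, so $\mathsf s(c)^2\ge\min(1-\tau^2,1+\tau)>0$.

*Example.* $M_n^{(1,0)}=A_n-m$, while $M_n^{(0,0)}$ has a fresh isotropic first row $\sqrt{1-\tau^2}\,g$.

**Lemma 3.** Let $n\ge2$, let $b\sim\chi_{n-1}$ and $\xi\sim\mathcal N(0,1)$ be independent, and put
$$\hat v=\frac{mc-p-\mathsf s(c)\xi}{b},\qquad c'=\frac{\hat v}{\sqrt{1+\hat v^2}},\qquad p'=\frac{\tau bc}{\sqrt{1+\hat v^2}}.\tag{6}$$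
Then $|\det M_n^{(c,p)}|\overset d=b\sqrt{1+\hat v^2}\,|\det M_{n-1}^{(c',p')}|$, where given $(b,\xi)$ the matrix $M_{n-1}^{(c',p')}$ has its defining law.

*Proof.* Write $A_n=\begin{pmatrix}a&u^t\\v&A'\end{pmatrix}$ with $u=\tau v+\sqrt{1-\tau^2}\,g'$, where $a,v,g',A',g$ are independent, and $g=(g_1,g_{\rm rest})$. Let $O\in O(n-1)$ depend only on $v/|v|$ and satisfy $Ov=be_1$, $b=|v|$. Conjugating by $1\oplus O$ preserves $|\det|$. The first column becomes $(y,b,0,\dots,0)^t$ with $y=c(a-m)+\sqrt{1-\tau^2}\sqrt{1-c^2}\,g_1+p$. The random part of $y$ has variance $c^2(1+\tau)+(1-\tau^2)(1-c^2)=\mathsf s(c)^2$, so $y=-(mc-p-\mathsf s(c)\xi)$ with $\xi$ standard normal. Put $\hat v=-y/b$ and add $\hat v$ times the second row to the first. The first column is now $(0,b,0,\dots,0)^t$. Expanding along it gives $|\det M|=b\,|\det\tilde M|$, where, with $\tilde A=OA'O^t$, the matrix $\tilde M$ is $\tilde A-m$ with first row replaced by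
$$\tau bc\,e_1+\sqrt{1-\tau^2}\,\big(c\,Og'+\sqrt{1-c^2}\,Og_{\rm rest}\big)+\hat v\,(\mathrm{row}_1(\tilde A)-me_1).$$
Given $v$, the vector $cOg'+\sqrt{1-c^2}\,Og_{\rm rest}$ is standard normal and $\tilde A$ is $\tau$-elliptic by invariance. They are independent of each other and of $(a,g_1,v)$. Now factor $\sqrt{1+\hat v^2}$ out of the first row. The coefficients become $p'$, $c'$ and $1/\sqrt{1+\hat v^2}=\sqrt{1-c'^2}$. $\square$

*Example.* For $n=2$ and $(c,p)=(1,0)$: $b\hat v=m-\mathsf s(1)\xi$ with $\mathsf s(1)^2=1+\tau$, and $b\sqrt{1+\hat v^2}\,M_1^{(c',p')}=b\hat v(a'-m)+b(\tau b+\sqrt{1-\tau^2}\,g)$. Up to a global sign this is $(a-m)(a'-m)-b\cdot(\tau b+\sqrt{1-\tau^2}g)$, the $2\times2$ determinant.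

For $\tau=0$, $m=0$ we have $\mathsf s\equiv1$ and $p'=0$, so $\hat v=-\xi/b$ and the factors $\sqrt{b^2+\xi^2}$ are independent $\chi_n$. In general $\hat v$ depends on $(c,p)$ and the factors are those of a Markov chain. One might try to follow this chain through all $N$ steps. At size $n$, with $b\approx\sqrt n$ and $\pi=p/\sqrt n$, the linear part of (6) near $(0,0)$ is
$$(c,\pi)\mapsto(\mu_nc-\pi,\ \tau c),\qquad\mu_n=m/\sqrt n=\mu\sqrt{N/n}.$$
Lemma 7 below shows that such a map contracts when $|\mu_n|<1+\tau$. For $\mu\ne0$ this fails as soon as $n\le N\mu^2/(1+\tau)^2$: the point $m$ then lies outside the bulk of the smaller matrix, and control of the chain is lost after a positive fraction of the steps.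

The way out is to use only the first $O(\log N)$ steps. They suffice if we ask not for $Z_N$ but for its derivative in $(\tau,\mu)$, because by symmetry that derivative is $N$ times the derivative in parameters that enter only the first row and column. The chain forgets those exponentially fast. If $L$ is the log of the factors collected in the first steps and $\varrho$ is its derivative, the log-derivative of $\mathbb E e^{\ell L}$ is $\ell\,\mathbb E[e^{\ell L}\varrho]/\mathbb E[e^{\ell L}]\approx\ell\,\mathbb E\varrho+\ell^2\mathrm{Cov}(L,\varrho)$. Here $L$ and $\varrho$ fluctuate by about $N^{-1/2}$, so the next term has size about $N^{-3/2}$, which is $o(1)$ even after multiplication by $N$. This is the source of the quadratic polynomial. It is then determined by the cases $\ell=2$ and $\ell\downarrow-1$, both of which can be solved.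

## 6. Differentiation along a segment

*Conventions.* Fix $\mathcal K_0,\ell_0,\varepsilon$ as in Theorem 1 and put $\mathcal K=\{(s\tau,s\mu):s\in[0,1],(\tau,\mu)\in\mathcal K_0\}$, a compact subset of $\mathfrak B$. Fix $\delta\in(0,\frac1{100})$ with $7\delta<\varepsilon$. Throughout, $m=\sqrt N\mu$ and $K=\lceil D\log N\rceil$, where $D$ is a large constant fixed in Section 10. Constants $C,c_*>0$ may change from line to line and depend only on $\mathcal K,\ell_0,\delta$, and not on $D$ unless said. All estimates are uniform in $(\tau,\mu)\in\mathcal K$, $\ell\in(-1,\ell_0]$, $N\ge N_0$, where $N_0$ may depend on $D$. In particular $N-2K\ge N/2$ and $K\le N^\delta$.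

*The perturbed top.* Let $\theta=(\tau',\varsigma,\mu')$ lie in a small neighborhood, of fixed size, of $\theta_0=(\tau,1+\tau,\mu)$. Let
$$B=\begin{pmatrix}a-\sqrt N\mu'&u^t\\v&A'-m\end{pmatrix},\quad \mathrm{Var}\,a=\varsigma,\quad u=\tau'v+\sqrt{1-\tau'^2}\,g',\quad A'\ \tau\text{-elliptic of size }N-1,$$
with $a$ centered normal, $v,g'$ standard normal, and $a,v,g',A'$ independent. Put $Z_{top}(\theta)=\mathbb E|\det B|^\ell$; at $\theta_0$, $B$ has the law of $A-m$. The neighborhood is so small that $|\tau'|<1$, $\varsigma\ge c_*$ and $\omega:=\frac{1-\tau'^2}{1-\tau^2}\in[\frac14,4]$. We write $\partial_\theta$ for any one of $\partial_{\tau'},\partial_\varsigma,\partial_{\mu'}$.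

**Lemma 4.** For $(\tau,\mu)\in\mathcal K_0$ let $g_\ell(s)=\frac d{ds}\log Z_N(s\tau,s\sqrt N\mu,\ell)$. Then $g_\ell$ is continuous on $[0,1]$ and
$$g_\ell(s)=N\big(\tfrac\tau2\partial_{\tau'}+\tau\partial_\varsigma+\mu\partial_{\mu'}\big)\log Z_{top}\big|_{\theta_0},\quad\text{with base point }(s\tau,s\mu).\tag{7}$$

*Proof.* Give each index its own parameters. Let $\Psi=\int|\det X|^\ell f(X)\,dX$, where $f$ is the Gaussian density with individual correlations $\tau_{ij}$ ($i<j$), diagonal variances $\varsigma_i$ and diagonal means $-m_i$. The density $f$ is smooth in these parameters, and locally uniformly its first derivatives are bounded by $C_N(1+|X|^2)f\le C_N'e^{-c_N|X|^2}$. Since $|\det X|^\ell e^{-c_N|X|^2}$ is integrable, $\Psi$ is $C^1$. At the symmetric point $\tau_{ij}=\tau$, $\varsigma_i=1+\tau$, $m_i=m$, simultaneous permutation of rows and columns preserves $|\det|$, so the derivatives of $\Psi$ do not depend on the indices. $Z_{top}$ changes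 only $\tau_{1j}$ ($j\ge2$), $\varsigma_1$ and $m_1=\sqrt N\mu'$, so at $\theta_0$
$$\partial_{\tau'}Z_{top}=(N-1)\partial_{\tau_{12}}\Psi,\qquad\partial_\varsigma Z_{top}=\partial_{\varsigma_1}\Psi,\qquad\partial_{\mu'}Z_{top}=\sqrt N\,\partial_{m_1}\Psi.$$
In $Z_N$ all $\frac{N(N-1)}2$ correlations and all $N$ variances $1+\tau$ move with $\tau$. Therefore
$$\partial_\tau Z_N=\tfrac{N(N-1)}2\partial_{\tau_{12}}\Psi+N\partial_{\varsigma_1}\Psi=\tfrac N2\partial_{\tau'}Z_{top}+N\partial_\varsigma Z_{top},\qquad\partial_mZ_N=N\partial_{m_1}\Psi=\sqrt N\,\partial_{\mu'}Z_{top}.$$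
Now $g_\ell(s)=(\tau\partial_\tau+\sqrt N\mu\,\partial_m)\log Z_N$ at $(s\tau,s\sqrt N\mu)$, which is (7). Continuity holds because $\Psi$ is $C^1$. $\square$

The central statement, proved in Section 11, is the following.

**Proposition 5.** For each of the three derivatives $\partial_\theta$ there are numbers $\alpha_N,\gamma_N$, depending on $N,\tau,\mu$ but not on $\ell\in(-1,\ell_0]$, such that uniformly
$$\partial_\theta\log Z_{top}\big|_{\theta_0}=\ell\,\alpha_N+\ell^2\gamma_N+O(N^{-3/2+7\delta}).$$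

## 7. The chain below the top row

**Step 1: the first reduction.** This step turns $B$ into a member of the family of Definition 5. Run the proof of Lemma 3 on $B$. The first column becomes $(y,b_1,0,\dots)^t$ with $b_1\sim\chi_{N-1}$ and $y=-(\sqrt N\mu'-\sqrt\varsigma\,\xi_1)$. With $\eta=-y/b_1$ the new first row is $\tau'b_1e_1+\sqrt{1-\tau'^2}\,Og'+\eta(\mathrm{row}_1(\tilde A)-me_1)$. We want a factor $\hat R$ such that $\sqrt{1-\tau'^2}/\hat R=\sqrt{1-\tau^2}\sqrt{1-c_2^2}$ with $c_2=\eta/\hat R$; this says $\hat R^2=\omega+\eta^2$. Hence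
$$|\det B|\overset d=b_1\hat R\,|\det M_{N-1}^{(c_2,p_2)}|,\quad\eta=\frac{\sqrt N\mu'-\sqrt\varsigma\,\xi_1}{b_1},\ \ \hat R=\sqrt{\omega+\eta^2},\ \ c_2=\frac\eta{\hat R},\ \ p_2=\frac{\tau'b_1}{\hat R}.\tag{8}$$

**Step 2: rescaling and iteration.** This step puts the later reductions on a common scale. Let $b_k\sim\chi_{N-k}$ and $\xi_k\sim\mathcal N(0,1)$, $1\le k\le2K$, be independent, $\beta_k=b_k/\sqrt N$, $e_k=\xi_k/\sqrt N$. Write $z=(c,\pi)$ with $\pi=p/\sqrt N$, and $F_n(z)$ for $F_n(c,\sqrt N\pi)$. Define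
$$V(z;e,\beta)=\frac{\mu c-\pi-\mathsf s(c)e}\beta,\quad T(z;e,\beta)=\Big(\frac V{\sqrt{1+V^2}},\frac{\tau\beta c}{\sqrt{1+V^2}}\Big),\quad T_k=T(\cdot\,;e_k,\beta_k).$$
Start at $z_2=z_2(\theta)=(c_2,p_2/\sqrt N)$, put $z_{k+1}=T_k(z_k)$ and $V_k=V(z_k;e_k,\beta_k)$. The point $z_k$ belongs to size $N-k+1$. Iterating Lemma 3, with fresh noise at each step and nonnegative integrands,
$$Z_{top}(\theta)=N^{\ell K/2}\,\mathbb E\big[e^{\ell L}F_{N-K}(z_{K+1})\big],\quad L=\sum_{k=1}^K\log\beta_k+\tfrac12\log(\omega+\eta^2)+\tfrac12\sum_{k=2}^K\log(1+V_k^2),\tag{9}$$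
and, for the chain started at $z_{K+1}=z$,
$$F_{N-K}(z)=N^{\ell K/2}\,\mathbb E\big[e^{\ell\Lambda(z)}F_{N-2K}(z_{2K+1}(z))\big],\quad\Lambda(z)=\sum_{k=K+1}^{2K}\big(\log\beta_k+\tfrac12\log(1+V_k^2)\big).\tag{10}$$
The parameter $\theta$ enters (9) only through $z_2$, $\omega$ and $\eta$: the maps $T_k$, $k\ge2$, and the function $F_{N-K}$ do not contain it.

## 8. Polynomial bounds on $F_n$

Let $\varphi$ be the standard normal density and $M_\ell(x_0)=\mathbb E|x_0+\xi|^\ell=\int|x|^\ell\varphi(x-x_0)dx$. Near $\ell=-1$ this blows up like $1/(\ell+1)$. We compare everything with $M_\ell(0)$, and the blow-up cancels. Uniformly in $\ell\in(-1,\ell_0]$: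

* (i) $M_\ell(x_0)+|M'_\ell(x_0)|\le C(1+|x_0|)^{\ell_0}M_\ell(0)$. Both terms are at most $\int|x|^\ell(1+|x-x_0|)\varphi(x-x_0)dx$. The part $|x|\le1$ is at most $C/(\ell+1)$. On $|x|>1$ we have $|x|^\ell\le|x|^{\ell_0}$, which gives at most $C(1+|x_0|)^{\ell_0}$. And $M_\ell(0)\ge\frac{2\varphi(1)}{\ell+1}\ge c_*$.
* (ii) $M_\ell(x_0)\ge c_QM_\ell(0)$ for $|x_0|\le Q$. Indeed $\varphi(x-x_0)\ge\varphi(x)e^{-Q|x|-Q^2/2}$, so the part $|x|\le1$ gives $M_\ell(x_0)\ge c_Q'/(\ell+1)$, while $M_\ell(0)\le C/(\ell+1)$.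

**Lemma 6.** There is $C_1$, independent of $D$, such that for $N/2\le n\le N$ the function $F_n$ is $C^1$ on $[-1,1]\times\mathbb R$, $0<F_n(0)<\infty$ and
$$F_n(z)+|\nabla_zF_n(z)|\le N^{C_1}(1+|\pi|)^{C_1}F_n(0).$$
For each $C_0$ there is $c_*>0$ with $F_n(z)\ge c_*F_n(0)$ whenever $|z|\le C_0N^{-1/2}$.

*Proof.* **Step 1: integrate out the first row.** This replaces a singular integrand by a smooth one. In the notation of Lemma 3 let $w=(A'-m)^{-1}v$, defined almost surely. If $r_1$ and $r_{\rm rest}$ are the first and remaining entries of the first row, then $\det M_n^{(c,p)}=\det(A'-m)(r_1-r_{\rm rest}\cdot w)$. Given $(A',v)$, the bracket is Gaussian. Its mean is $p-c(m+\tau v\cdot w)$, because $u$ has conditional mean $\tau v$. Its variance is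
$$S^2=c^2(1+\tau)+(1-\tau^2)(1-c^2)+(1-\tau^2)|w|^2=\mathsf s(c)^2+(1-\tau^2)|w|^2.$$
Hence
$$F_n(c,p)=\mathbb E\,|\det(A'-m)|^\ell S^\ell M_\ell(x_0),\qquad x_0=S^{-1}\big(p-c(m+\tau v\cdot w)\big),\tag{11}$$
and $c_*(1+|w|^2)\le S^2\le C(1+|w|^2)$. Let $R=|v|\sim\chi_{n-1}$, independent of $A'$ and $v/R$. As $|v\cdot w|\le R|w|\le CRS$, we get $|x_0|\le C(|p|+|c|(\sqrt N+R))$. The quantities
$$\partial_c\log S=\tau(1+\tau)c/S^2,\qquad\partial_px_0=1/S,\qquad\partial_cx_0=-S^{-1}(m+\tau v\cdot w)-x_0\,\partial_c\log S$$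
are bounded by $C(1+\sqrt N+R+|x_0|)$.

**Step 2: separate the radius of $v$.** This gives a reference quantity independent of $z$. Let $t=|(A'-m)^{-1}v/R|$, so $|w|=Rt$, and $\vartheta=\max(R^2/n,n/R^2)\ge1$. Then
$$\vartheta^{-1}(1+nt^2)\le1+|w|^2\le\vartheta(1+nt^2).$$
The variable $\vartheta$ is independent of $(A',t)$. For fixed $q$, $\mathbb E\vartheta^q\le C_q$ for $n$ large by the chi moment formula, and $\mathbb P(\vartheta\le2)\ge\frac12$ for $n$ large. Put $X=\mathbb E|\det(A'-m)|^\ell(1+nt^2)^{\ell/2}$. At $z=0$, $x_0=0$. Bounding $S^\ell\le C\vartheta^C(1+nt^2)^{\ell/2}$ always, and $S^\ell\ge c_*(1+nt^2)^{\ell/2}$ on $\{\vartheta\le2\}$, we obtain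
$$c_*M_\ell(0)X\le F_n(0)\le CM_\ell(0)X.$$
These are positive, and they are finite: with $Y=[v,A'-m]$ of size $(n-1)\times n$ we have $YY^t=(A'-m)(I+ww^t)(A'-m)^t$, so $\det(A'-m)^2(1+|w|^2)=\det YY^t$, and the integrability fact applies.

**Step 3: the bounds.** By (i), the integrand in (11) and its first derivatives in $(c,p)$ are at most
$$C|\det(A'-m)|^\ell(1+nt^2)^{\ell/2}\,\vartheta^C(1+\sqrt N+R+|p|)^CM_\ell(0).$$
Since $R\le\sqrt{n\vartheta}$, this is integrable locally uniformly in $(c,p)$. So we may differentiate under $\mathbb E$, and the derivatives are continuous by dominated convergence. With $p=\sqrt N\pi$ its expectation is at most $N^C(1+|\pi|)^CM_\ell(0)X\le N^C(1+|\pi|)^CF_n(0)$, and $\partial_\pi=\sqrt N\partial_p$ costs one more factor $\sqrt N$. For the lower bound restrict (11) to $\{\vartheta\le2\}$. There $R\le\sqrt{2N}$, so $|z|\le C_0N^{-1/2}$ gives $|x_0|\le C(C_0)$, and (ii) yields $F_n(z)\ge c_*M_\ell(0)X\ge c_*F_n(0)$. $\square$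

## 9. Contraction in the bulk, and control off the good event

Let $J=\begin{pmatrix}\mu&-1\\\tau&0\end{pmatrix}$, the derivative of $T(\cdot\,;0,1)$ at $0$. Its characteristic polynomial is $P(x)=x^2-\mu x+\tau$.

**Lemma 7.** For $(\tau,\mu)\in\mathfrak B$ both eigenvalues of $J$ lie in the open unit disk. There are $r_0<r<1$, depending only on $\mathcal K$, and for each $(\tau,\mu)\in\mathcal K$ a norm $|\cdot|_*$ with $|z|\le|z|_*\le C|z|$, $|Jz|_*\le r|z|_*$, and $\|J^j\|\le Cr_0^j$.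

*Proof.* If the roots are nonreal, they are conjugate and $|x|^2=\tau<1$. If they are real, $P(\pm1)=1\mp\mu+\tau>0$ shows that neither $1$ nor $-1$ is a root or lies between the roots. So both roots are in $(-1,1)$, or both exceed $1$, or both are below $-1$. The last two cases contradict $|\tau|<1$. By compactness some $r_0<1$ strictly exceeds all spectral radii over $\mathcal K$, and $(\zeta-J)^{-1}$ is bounded on $|\zeta|=r_0$, uniformly. So $J^j=\frac1{2\pi i}\oint_{|\zeta|=r_0}\zeta^j(\zeta-J)^{-1}d\zeta$ gives $\|J^j\|\le Cr_0^j$. Fix $r\in(r_0,1)$ and put $|z|_*=\sum_{j\ge0}r^{-j}|J^jz|$. The sum converges, is at least $|z|$ and at most $C|z|$, and $|Jz|_*=r(|z|_*-|z|)\le r|z|_*$. $\square$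

*Example.* For $\tau=0$ the eigenvalues are $0$ and $\mu$, and the condition is $|\mu|<1$.

Put $r'=\frac{1+r}2$. Define the good event
$$\mathcal G=\{|\xi_k|\le N^\delta,\ |\beta_k-1|\le N^{-1/2+\delta},\ 1\le k\le2K\},$$
which depends neither on $\theta$ nor on $\ell$. By Definition 3, $|\mathbb Eb_k-\sqrt N|\le CK/\sqrt N$, so $|\beta_k-1|>N^{-1/2+\delta}$ forces $|b_k-\mathbb Eb_k|>\frac12N^\delta$. Hence $\mathbb P(\mathcal G^c)\le8Ke^{-N^{2\delta}/8}\le e^{-N^\delta}$ for $N\ge N_0$.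

**Step 1: the small ball.** This step transfers the contraction from $J$ to the random maps. We have
$$\nabla V=\frac{(\mu-\mathsf s'(c)e,-1)}\beta,\quad\nabla\frac V{\sqrt{1+V^2}}=\frac{\nabla V}{(1+V^2)^{3/2}},\quad\nabla\frac{\tau\beta c}{\sqrt{1+V^2}}=\frac{\tau\beta(1,0)}{\sqrt{1+V^2}}-\frac{\tau\beta cV\nabla V}{(1+V^2)^{3/2}},$$
with $\mathsf s'=\tau(1+\tau)c/\mathsf s$ bounded. On $\mathcal G$ and for $|z|_*\le\varepsilon_0\le\frac12$, $|V|\le C(\varepsilon_0+N^{-1/2+\delta})$, so $\|DT_k(z)-J\|\le C(\varepsilon_0^2+N^{-1/2+\delta})$: the corrections are of order $V^2$, $|cV|$, $|e_k|$ and $|\beta_k-1|$. Also $T_k(0)=(V/\sqrt{1+V^2},0)$ with $V=-\mathsf s(0)e_k/\beta_k$. Fix $\varepsilon_0$ small. Then on $\mathcal G$, for $N\ge N_0$,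
$$\|DT_k(z)\|_*\le r'\ \ (|z|_*\le\varepsilon_0),\qquad|T_k(0)|_*\le CN^{-1/2}|\xi_k|,\tag{12}$$
and $\|DT(z;0,1)\|_*\le r'$ on the same ball. The ball is convex, so on it $|T_k(z)|_*\le r'|z|_*+CN^{-1/2}|\xi_k|$, and for $N\ge N_0$ each $T_k$ maps it into itself.

**Step 2: bounds valid everywhere.** This step makes $\mathcal G^c$ negligible. Let $Y_k=(1+\beta_k)(1+\beta_k^{-1})(1+|\xi_k|)\ge1$. On $|c|\le1$, $|\nabla V|\le C(1+|\xi_k|)/\beta_k\le CY_k$. Since $|V|(1+V^2)^{-3/2}\le1$ and $\beta_k|\nabla V|\le C(1+|\xi_k|)$, also $\|DT_k\|\le CY_k$.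

For $\theta$ near $\theta_0$, $\eta=(\mu'-\sqrt\varsigma e_1)/\beta_1$ gives $|\eta|+|\partial_\theta\eta|\le CY_1$. As $\hat R\ge\frac12$ and $|\eta|/\hat R\le1$, we get $|\partial_\theta\hat R|=|\frac12\partial_\theta\omega+\eta\,\partial_\theta\eta|/\hat R\le CY_1$. Hence
$$|\partial_\theta c_2|\le CY_1,\qquad|\pi_2|\le C\beta_1,\qquad|\partial_\theta\pi_2|\le C\beta_1(1+Y_1)\le CY_1^2,\qquad|\partial_\theta\log\hat R|\le CY_1.$$
For $k\ge3$, $|\pi_k|\le\beta_{k-1}$. So for $k\ge2$, $|V_k|\le C(1+\beta_{k-1}+|\xi_k|)/\beta_k\le CY_{k-1}Y_k$. For a chain started at $z_{K+1}=z$ with $|z|\le1$, the first value satisfies $|V_{K+1}|\le CY_{K+1}$. Finally $y_k:=\partial_\theta z_k=DT_{k-1}\cdots DT_2\,\partial_\theta z_2$ satisfies $|y_k|\le C^K\prod_{j<k}Y_j^2$.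

Since $e^{|\log\beta_k|}\le Y_k$, $|\log(\omega+\eta^2)|\le C+2\log Y_1$ and $0\le\log(1+V_k^2)\le C+2\log(Y_{k-1}Y_k)$, we have $e^{|\ell L|}\le C^K\prod_{k\le K}Y_k^C$. The same bound holds for
$$\partial_\theta L=\tfrac12\partial_\theta\log(\omega+\eta^2)+\sum_{k=2}^K\frac{V_k\,(\nabla V)(z_k;e_k,\beta_k)\cdot y_k}{1+V_k^2}.$$
With Lemma 6 at $z_{K+1}$, where $|\pi_{K+1}|\le CY_K$, we obtain for all $\theta$ near $\theta_0$
$$e^{\ell L}\tfrac{F_{N-K}(z_{K+1})}{F_{N-K}(0)}+\Big|\partial_\theta\Big(e^{\ell L}\tfrac{F_{N-K}(z_{K+1})}{F_{N-K}(0)}\Big)\Big|\le N^CC^K\prod_{k\le K}Y_k^C,\tag{13}$$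
and in the same way, for $|z|\le1$, $e^{\ell\Lambda(z)}F_{N-2K}(z_{2K+1}(z))/F_{N-2K}(0)\le N^CC^K\prod_{k=K+1}^{2K}Y_k^C$.

The $Y_k$ are independent with $\mathbb EY_k^q\le C_q$ for $N\ge N_0$, so $\mathbb E\prod_kY_k^q\le C_q^{2K}=N^{O(1)}$, with exponent depending on $D$. By Cauchy–Schwarz the contribution of $\mathcal G^c$ to the expectation of each of these quantities is $O(N^{O(1)}e^{-N^\delta/2})=O(N^{-10})$. The right side of (13) is integrable and independent of $\theta$, so (9) may be differentiated under $\mathbb E$.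

## 10. Flatness of $F_{N-K}$ near the origin

Lemma 6 allows $F_{N-K}(z)/F_{N-K}(0)$ to vary polynomially in $N$. That would swamp a covariance of order $N^{-1}$. The next lemma uses $K$ further steps to show that it is nearly constant. Fix $D$ so large that all quantities $Cr'^K$ and $Cr_0^K$ occurring below are at most $N^{-C_1-10}$. This is possible because $C_1,r',r_0$ and these constants $C$ do not depend on $D$.

**Lemma 8.** For $|z|\le N^{-1/2+2\delta}$, $\ |F_{N-K}(z)/F_{N-K}(0)-1|\le CN^{-1+5\delta}$.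

*Proof.* **Step 1: compare two chains.** We run (10) from $z$ and from $0$ with the same noise. On $\mathcal G$, (12) gives $|z_k(z)|,|z_k(0)|\le CN^{-1/2+2\delta}$ for all $k$, so $V_k^2\le CN^{-1+4\delta}$ for both chains. The terms $\log\beta_k$ cancel, hence $|\Lambda(z)-\Lambda(0)|\le CKN^{-1+4\delta}\le CN^{-1+5\delta}$. By contraction $|z_{2K+1}(z)-z_{2K+1}(0)|_*\le r'^K|z|_*\le N^{-C_1-10}$, so Lemma 6 and the mean value theorem give
$$|F_{N-2K}(z_{2K+1}(z))-F_{N-2K}(z_{2K+1}(0))|\le CN^{-10}F_{N-2K}(0).$$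
Also $|\Lambda(0)|\le CKN^{-1/2+\delta}=o(1)$. With $H(z)=\mathbb E[e^{\ell\Lambda(z)}F_{N-2K}(z_{2K+1}(z))\mathbf 1_{\mathcal G}]$ we conclude
$$|H(z)-H(0)|\le CN^{-1+5\delta}H(0)+CN^{-10}F_{N-2K}(0),\quad N^{-\ell K/2}F_{N-K}(z)=H(z)+O(N^{-10})F_{N-2K}(0).$$

**Step 2: bound $H(0)$ from below.** This makes the errors relative. On $\mathcal G$, iterating (12) from $0$ gives $|z_{2K+1}(0)|_*\le CN^{-1/2}\sum_{0\le j<K}r'^j|\xi_{2K-j}|$, and the right side has mean at most $CN^{-1/2}$. By Markov's inequality there is $C_0$ with $\mathbb P(\mathcal G,|z_{2K+1}(0)|\le C_0N^{-1/2})\ge\frac12$. The lower bound of Lemma 6 and $\Lambda(0)=o(1)$ give $H(0)\ge c_*F_{N-2K}(0)$. Divide the two relations of Step 1. $\square$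

## 11. The top derivative is quadratic in $\ell$

*Proof of Proposition 5.* All quantities are now at $\theta_0$, so $\omega=1$. Bars denote quantities of the noise-free chain, $e_k=0$, $\beta_k=1$, $\bar T=T(\cdot\,;0,1)$.

**Step 1: solve the noise-free chain.** This shows that the chain started at the top enters the contracting ball. Let $h_0=0$, $h_1=1$, $h_{k+1}=\mu h_k-\tau h_{k-1}$, $\rho_k=\sum_{j\le k}h_j^2$. Then for $k\ge2$
$$\bar z_k=(h_k,\tau h_{k-1})/\sqrt{\rho_k}.$$
For $k=2$ this is (8), with $h_2=\mu$ and $\rho_2=1+\mu^2$. For the induction step, $\bar V_k=\mu\bar c_k-\bar\pi_k=h_{k+1}/\sqrt{\rho_k}$, so $1+\bar V_k^2=\rho_{k+1}/\rho_k$ and $\bar z_{k+1}=(h_{k+1},\tau h_k)/\sqrt{\rho_{k+1}}$. Since $(h_k,\tau h_{k-1})^t=J^{k-1}(1,0)^t$ and $\rho_k\ge1$, $|\bar z_k|+|\bar V_k|\le Cr_0^k$. Choose a constant $k_0$ with $|\bar z_k|_*\le\varepsilon_0/2$ for $k\ge k_0$. The derivatives obey $y_{k+1}=DT_k(z_k)y_k$ and $\bar y_{k+1}=D\bar T(\bar z_k)\bar y_k$.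

**Step 2: compare the chains on $\mathcal G$.** We show that for $2\le k\le K+1$
$$|z_k-\bar z_k|+|y_k-\bar y_k|\le CN^{-1/2+\delta},\qquad|y_k|+|\bar y_k|\le Cr'^k.$$
At $k=2$, $z_2$ and $\partial_\theta z_2$ are smooth in $(e_1,\beta_1)$ near $(0,1)$. For $k\le k_0$, $T$ is smooth with bounded derivatives on the convex set $\{|c|\le1,|\pi|\le2,|e|\le1,|\beta-1|\le\frac12\}$, which contains all points concerned because $|\pi_k|\le\beta_{k-1}\le\frac32$. Finitely many steps therefore preserve the first bound and give $|y_k|\le C$. In particular $|z_{k_0}|_*\le\varepsilon_0$. From $k_0$ on, both chains stay in $\{|z|_*\le\varepsilon_0\}$, and by (12)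
$$|z_{k+1}-\bar z_{k+1}|_*\le|T_k(z_k)-T_k(\bar z_k)|_*+|T_k(\bar z_k)-\bar T(\bar z_k)|_*\le r'|z_k-\bar z_k|_*+CN^{-1/2+\delta},$$
so $|z_k-\bar z_k|\le CN^{-1/2+\delta}$ throughout. Next, $|y_{k+1}|_*\le r'|y_k|_*$ and likewise for $\bar y$. As $\|DT_k(z_k)-D\bar T(\bar z_k)\|\le C(|z_k-\bar z_k|+N^{-1/2+\delta})$,
$$|y_{k+1}-\bar y_{k+1}|_*\le r'|y_k-\bar y_k|_*+CN^{-1/2+\delta}|\bar y_k|.$$
This proves the claim. For $k\le K$ it follows that $|V_k|\le C$ and $|V_k-\bar V_k|+|\nabla V_k-\nabla\bar V_k|\le CN^{-1/2+\delta}$, with gradients at the respective points.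

**Step 3: localize $L$ and its derivative.** Put $\varrho=\partial_\theta L$. Both
$$L=\sum_{k\le K}\log\beta_k+\tfrac12\log(1+\eta^2)+\tfrac12\sum_{k=2}^K\log(1+V_k^2),\qquad\varrho=\tfrac12\partial_\theta\log(\omega+\eta^2)+\sum_{k=2}^K\frac{V_k\nabla V_k\cdot y_k}{1+V_k^2}$$
are sums of $O(K)$ terms, each within $CN^{-1/2+\delta}$ of its noise-free value. Moreover $\bar L=\frac12\log\rho_{K+1}$ (the sum telescopes) is bounded, and $|\varrho|\le C+C\sum_kr'^k$. By the choice of $D$, on $\mathcal G$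
$$|L-\bar L|\le N^{-1/2+2\delta},\ \ |\varrho-\bar\varrho|\le N^{-1/2+2\delta},\ \ |\bar L|+|\varrho|\le C,\ \ |z_{K+1}|\le N^{-1/2+2\delta},\ \ |y_{K+1}|\le N^{-C_1-10}.\tag{14}$$

**Step 4: remove $F_{N-K}$.** Let $\psi=F_{N-K}(z_{K+1})/F_{N-K}(0)$. On $\mathcal G$, Lemma 8 and (14) give $\psi=1+O(N^{-1+5\delta})$, and Lemma 6 with (14) gives $|\partial_\theta\psi|=|\nabla F_{N-K}(z_{K+1})\cdot y_{K+1}|/F_{N-K}(0)\le CN^{-10}$. Write $\mathbb E_{\mathcal G}=\mathbb E[\,\cdot\,|\mathcal G]$. By (9), (13) and the bound on the $\mathcal G^c$-contributions,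
$$\partial_\theta\log Z_{top}=\frac{\ell\,\mathbb E_{\mathcal G}[e^{\ell L}\psi\varrho]+O(N^{-10})}{\mathbb E_{\mathcal G}[e^{\ell L}\psi]+O(N^{-10})}=\ell\,\frac{\mathbb E_{\mathcal G}[e^{\ell L}\psi\varrho]}{\mathbb E_{\mathcal G}[e^{\ell L}\psi]}+O(N^{-10}),$$
the denominator being at least $c_*$ by (14).

**Step 5: expand to second order.** Put $L_*=\mathbb E_{\mathcal G}L$, $\varrho_*=\mathbb E_{\mathcal G}\varrho$ and $U=e^{\ell(L-L_*)}\psi$. On $\mathcal G$, $|L-L_*|$ and $|\varrho-\varrho_*|$ are at most $2N^{-1/2+2\delta}$, so $U=1+\ell(L-L_*)+O(N^{-1+5\delta})$. Taking expectations,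
$$\mathbb E_{\mathcal G}U=1+O(N^{-1+5\delta}),\qquad\mathbb E_{\mathcal G}[U(\varrho-\varrho_*)]=\ell\,\mathrm{Cov}_{\mathcal G}(L,\varrho)+O(N^{-3/2+7\delta}).$$
As $\mathrm{Cov}_{\mathcal G}(L,\varrho)=O(N^{-1+4\delta})$, dividing by $\mathbb E_{\mathcal G}U$ costs only $O(N^{-2+9\delta})$, and
$$\frac{\mathbb E_{\mathcal G}[U\varrho]}{\mathbb E_{\mathcal G}[U]}=\varrho_*+\frac{\mathbb E_{\mathcal G}[U(\varrho-\varrho_*)]}{\mathbb E_{\mathcal G}U}=\varrho_*+\ell\,\mathrm{Cov}_{\mathcal G}(L,\varrho)+O(N^{-3/2+7\delta}).$$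
Multiply by $\ell$ and take $\alpha_N=\varrho_*$, $\gamma_N=\mathrm{Cov}_{\mathcal G}(L,\varrho)$. Neither depends on $\ell$, because $L,\varrho,\mathcal G,K$ do not. $\square$

*Example (a check at leading order).* Let $\tau=0$. With a perturbed $\mu'$ the noise-free chain gives $\bar L=\frac12\log\big(1+\mu'^2(1+\mu^2+\dots+\mu^{2(K-1)})\big)$, which up to an exponentially small term in $K$ is $\frac12\log\big(1+\frac{\mu'^2}{1-\mu^2}\big)$. Its $\mu'$-derivative at $\mu'=\mu$ is $\frac{\mu}{1-\mu^2}\big/\frac1{1-\mu^2}=\mu$. At base point $(0,s\mu)$, formula (7) therefore gives $g_\ell(s)=N\ell s\mu^2+O(N^{1/2+2\delta})$, which integrates to $\frac{N\ell\mu^2}2$ at leading order. This is the exponent in (3) for $\tau=0$.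

## 12. Elimination of the two unknown functions

Insert Proposition 5, at the base points $(s\tau,s\mu)\in\mathcal K$, into (7). The factor $N$ turns the error into $N^{-1/2+7\delta}$:
$$g_\ell(s)=\ell\,a_N(s)+\ell^2b_N(s)+O(N^{-1/2+7\delta}),$$
uniformly in $s\in[0,1]$, with $a_N,b_N$ independent of $\ell$. We do not compute $a_N,b_N$; we eliminate them. For $\ell_1\in(-1,-\frac12]$ solve $(\ell,\ell^2)=w_1(\ell_1,\ell_1^2)+w_2(2,4)$:
$$w_1=\frac{\ell(2-\ell)}{\ell_1(2-\ell_1)},\qquad w_2=\frac{\ell(\ell-\ell_1)}{2(2-\ell_1)},$$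
which are bounded. Then $g_\ell=w_1g_{\ell_1}+w_2g_2+O(N^{-1/2+7\delta})$ pointwise in $s$. These three functions are continuous by Lemma 4. Integrating over $[0,1]$, with $\Delta_\ell=\log\frac{Z_N(\tau,\sqrt N\mu,\ell)}{Z_N(0,0,\ell)}$,
$$\Delta_\ell=w_1\Delta_{\ell_1}+w_2\Delta_2+O(N^{-1/2+7\delta})\quad\text{uniformly in }\ell\in(-1,\ell_0],\ \ell_1\in(-1,-\tfrac12].\tag{15}$$

## 13. The density of the determinant at zero

*Proof of Theorem 2(a).* **Step 1: the density exists.** Write $M=A-m=[X,\tilde M]$ with $X\in\mathbb R^N$ the first column. Then $\det M=\langle X,y\rangle$ with $y=y(\tilde M)$ orthogonal to the columns of $\tilde M$ and $|y|=\sqrt{\det\tilde M^t\tilde M}$. Given $\tilde M$, $X$ is Gaussian with diagonal covariance with entries $1+\tau,1-\tau^2,\dots,1-\tau^2$. So $\det M$ has a continuous conditional density bounded by $C/|y|$, and $\mathbb E|y|^{-1}<\infty$ by the integrability fact with $\ell=-1$ (for $N=1$, $|y|=1$). By dominated convergence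 $\det M$ has a bounded continuous density $q$.

**Step 2: parametrize singular matrices.** On $\{\langle X,y\rangle=0\}$ write $X=\tilde Mt$, $t\in\mathbb R^{N-1}$; the surface measure is $|y|\,dt$, which cancels the factor $1/|y|$:
$$q(0)=\int d\tilde M\,\frac1{|y|}\int_{X\perp y}f_\tau([X,\tilde M]+m)\,dX=\int_{\mathbb R^{N-1}}dt\int d\tilde M\,f_\tau(\tilde MW_t+m),\quad W_t=[t,I_{N-1}].$$

**Step 3: use orthogonal invariance.** This removes $t$ from the inner integral. Write $W_t=(W_tW_t^t)^{1/2}V_t$ with $V_tV_t^t=I$ and substitute $\hat M=\tilde M(W_tW_t^t)^{1/2}$. Since $\det W_tW_t^t=\det(I+tt^t)=1+|t|^2$ and $\tilde M$ has $N$ rows, $d\tilde M=(1+|t|^2)^{-N/2}d\hat M$. Let $Q\in O(N)$ have as rows first a unit vector $x^t$ orthogonal to the rows of $V_t$, then the rows of $V_t$. Then $V_tQ^t=[0,I]$, so $Q(\hat MV_t+m)Q^t=m+[0,Q\hat M]$. By invariance of $f_\tau$ and of Lebesgue measure the inner integral is $(1+|t|^2)^{-N/2}I_N$, where $I_N$ is the integral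 of $f_\tau$ over matrices $\begin{pmatrix}m&u^t\\0&B\end{pmatrix}$ with respect to $du\,dB$.

**Step 4: compute.** On these matrices $\mathrm{Tr}AA^t-\tau\mathrm{Tr}A^2=(1-\tau)m^2+|u|^2+\mathrm{Tr}BB^t-\tau\mathrm{Tr}B^2$. With $c_0:=1$,
$$I_N=c_N(\tau)\,e^{-\frac{m^2}{2(1+\tau)}}\,(2\pi(1-\tau^2))^{\frac{N-1}2}\,c_{N-1}(\tau)^{-1}=(2\pi)^{-N/2}(1+\tau)^{-1/2}e^{-\frac{m^2}{2(1+\tau)}}.$$
Indeed the exponent of $1-\tau^2$ is $-\frac{N(N-1)}4+\frac{N-1}2+\frac{(N-1)(N-2)}4=0$ and that of $2\pi$ is $-\frac{N^2}2+\frac{N-1}2+\frac{(N-1)^2}2=-\frac N2$. Since $\int_{\mathbb R^{N-1}}(1+|t|^2)^{-N/2}dt=\pi^{N/2}/\Gamma(N/2)$,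
$$p_N(\tau,m):=q(0)=\frac{2^{-N/2}}{\Gamma(N/2)}(1+\tau)^{-1/2}e^{-m^2/(2(1+\tau))}.\tag{16}$$
As $q$ is continuous and $q(0)>0$, $\int|x|^\ell q(x)dx=\infty$ for $\ell\le-1$. $\square$

*The value of $\Delta_{\ell_1}$ as $\ell_1\downarrow-1$.* The measure $\frac{\ell+1}2|x|^\ell dx$ on $[-1,1]$ is a probability measure that tends to the point mass at $0$ as $\ell\downarrow-1$. For $\ell<0$ the part $|x|>1$ of $\frac{\ell+1}2Z_N$ is at most $\frac{\ell+1}2$. So $\frac{\ell+1}2Z_N(\tau,m,\ell)\to p_N(\tau,m)$, and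
$$\lim_{\ell_1\downarrow-1}\Delta_{\ell_1}=\log\frac{p_N(\tau,m)}{p_N(0,0)}=-\tfrac12\log(1+\tau)-\tfrac{m^2}{2(1+\tau)}\quad\text{exactly, for each }N.\tag{17}$$

## 14. The second moment as a sum over pairs of permutations

**Lemma 9.** As formal power series in $u$, with $Z_0:=1$,
$$\sum_{N\ge0}\frac{u^N}{N!}Z_N(\tau,m,2)=\frac{e^{m^2u/(1+\tau u)}}{(1-u)(1-\tau u)^{3/2}(1+\tau u)^{1/2}}.\tag{18}$$

*Proof.* **Step 1: a two-colored graph.** With $M=A-m$,
$$Z_N(\tau,m,2)=\sum_{\sigma,\sigma'}\mathrm{sgn}(\sigma)\,\mathrm{sgn}(\sigma')\,\mathbb E\prod_iM_{i\sigma(i)}M_{i\sigma'(i)}.$$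
Draw red edges $i\to\sigma(i)$ and blue edges $i\to\sigma'(i)$. Each vertex has one out-edge and one in-edge of each color. Let $n_{ij}\le2$ be the number of edges $i\to j$. For $i\ne j$ the factor $\mathbb EA_{ij}^{n_{ij}}A_{ji}^{n_{ji}}$ is $\tau$ for $(n_{ij},n_{ji})=(1,1)$; it is $1$ for $(2,0),(0,2),(0,0)$; it is $1+2\tau^2$ for $(2,2)$; and it is $0$ if $n_{ij}+n_{ji}$ is odd. Loops give $\mathbb EM_{ii}=-m$ and $\mathbb EM_{ii}^2=m^2+1+\tau$. Weights and signs factor over connected components.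

**Step 2: the possible components.** Take a configuration with no vanishing factor. Suppose first $n_{ij}=2$, $n_{ji}=0$ for some $i\ne j$. Both in-edges of $j$ come from $i$, so $j$ has no loop. If $n_{jk}=1$ for some $k$, then $n_{kj}$ is odd, so $k=i$, contradicting $n_{ji}=0$. Hence $n_{jk}=2$ for one $k\ne i,j$, and $n_{kj}=0$. Continuing along the orbit, $\sigma=\sigma'$ on the component, which is a common directed cycle of length at least $3$.

Otherwise every pair joined by edges has $(n_{ij},n_{ji})=(1,1)$, which we call a link, or $(2,2)$. In the case $(2,2)$ all edges at $i,j$ are used, and the component is $\{i,j\}$ with $\sigma=\sigma'$ a transposition. In the remaining components each link and each loop uses one out-edge and one in-edge at a vertex, so links plus loops at each vertex number $2$. The component is a single vertex with two loops, a path of links with a loop at each end, or a cycle of at least three links.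

**Step 3: totals on $k$ given vertices.**

* *Common directed cycles, $k\ge3$.* There are $(k-1)!$, of weight $1$ and sign $+$.
* *Paths with a loop at each end, $k\ge2$.* At an end vertex the loop uses both the in- and the out-edge of one color, so the link there has both edges of the other color. This propagates: the colors of successive links and loops alternate, and each link is a transposition of one of the two permutations. There are $k!/2$ paths, $2$ colorings, sign $(-1)^{k-1}$, weight $m^2\tau^{k-1}$. Total $k!\,m^2(-\tau)^{k-1}$.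
* *Cycles of links, $k\ge3$.* There are $(k-1)!/2$ undirected cycles. Suppose some link has two different colors, say $i\to j$ red and $j\to i$ blue. Then $j$ has left a red out-edge and a blue in-edge, so the next link again has different colors, with the same orientation of each color. Thus $\sigma'=\sigma^{-1}$ is cyclic: $2$ choices, sign $+$, weight $\tau^k$. Otherwise every link has two equal colors, alternating from link to link, so $k$ is even: $2$ choices, sign $(-1)^k=+$, weight $\tau^k$. Total $(k-1)!\,\tau^k(1+\mathbf 1_{k\text{ even}})$.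
* *$k=2$, a common transposition:* $1+2\tau^2=1!\,(1+\tau^2+\tau^2)$. *$k=1$, two loops:* $m^2+1+\tau$.

So for every $k\ge1$ the total is $k!\,m^2(-\tau)^{k-1}+(k-1)!\,[1+\tau^k+\mathbf 1_{k\text{ even}}\tau^k]$. By the exponential formula the left side of (18) is
$$\exp\Big(\frac{m^2u}{1+\tau u}-\log(1-u)-\log(1-\tau u)-\tfrac12\log(1-\tau^2u^2)\Big),$$
which is the right side. $\square$

*Example.* The totals are $t_1=m^2+1+\tau$ and $t_2=-2\tau m^2+1+2\tau^2$, and $Z_2=t_1^2+t_2$ is the formula of Section 3. For $\tau=0$, (18) reads $e^{m^2u}/(1-u)$, which gives $Z_N/N!=\sum_{k\le N}m^{2k}/k!$ again.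

*Asymptotics in the bulk.* Let $h(u)=(1-\tau u)^{-3/2}(1+\tau u)^{-1/2}$, $m^2=N\mu^2$, $1<\rho<1/|\tau|$. Moving the Cauchy contour for the $N$-th coefficient out to $|u|=\rho$ crosses the simple pole $u=1$ and gives
$$\frac{Z_N(\tau,m,2)}{N!}=e^{\frac{m^2}{1+\tau}}h(1)+O\Big(e^{\frac{m^2\rho}{1+\tau\rho}}\rho^{-N}\Big).$$
For the error we used that $u\mapsto\frac u{1+\tau u}$ has its pole outside $|u|\le\rho$ and maps $|u|=\rho$ to a circle symmetric about $\mathbb R$ with real points $\frac\rho{1+\tau\rho}>0>\frac{-\rho}{1-\tau\rho}$. Hence $\mathrm{Re}\frac u{1+\tau u}\le\frac\rho{1+\tau\rho}$. The ratio of error to main term is, up to constants, $\exp N\big[\frac{\mu^2(\rho-1)}{(1+\tau)(1+\tau\rho)}-\log\rho\big]$. The bracket vanishes at $\rho=1$ with derivative $\frac{\mu^2}{(1+\tau)^2}-1$, which is uniformly negative on $\mathcal K_0$. So for some $\rho>1$, the same for all of $\mathcal K_0$, the ratio is $O(e^{-c_*N})$. As $Z_N(0,0,2)=N!$,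
$$\Delta_2=\tfrac{m^2}{1+\tau}-\tfrac32\log(1-\tau)-\tfrac12\log(1+\tau)+O(e^{-c_*N}).\tag{19}$$

## 15. Proof of Theorem 1

The error in (15) is uniform in $\ell_1$ and its left side does not contain $\ell_1$. So let $\ell_1\downarrow-1$ at fixed $N$. Then $w_1\to-\frac{\ell(2-\ell)}3$ and $w_2\to\frac{\ell(\ell+1)}6$. Insert (17) and (19) and collect coefficients.

* The coefficient of $\frac{m^2}{1+\tau}$ is $\frac{\ell(2-\ell)}6+\frac{\ell(\ell+1)}6=\frac\ell2$.
* The coefficient of $\log(1-\tau)$ is $-\frac32\cdot\frac{\ell(\ell+1)}6=-\frac{\ell(\ell+1)}4$.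
* The coefficient of $\log(1+\tau)$ is $\frac{\ell(2-\ell)}6-\frac{\ell(\ell+1)}{12}=\frac{\ell-\ell^2}4=\frac\ell2-\frac{\ell(\ell+1)}4$.

Since $m^2=N\mu^2$ and $7\delta<\varepsilon$,
$$\Delta_\ell=\frac{\ell N\mu^2}{2(1+\tau)}+\frac\ell2\log(1+\tau)-\frac{\ell(\ell+1)}4\log(1-\tau^2)+O(N^{-1/2+\varepsilon}),$$
uniformly for $(\tau,\mu)\in\mathcal K_0$ and $\ell\in(-1,\ell_0]$. This is Theorem 1. With Section 3 it gives the Corollary, so the conjecture is true. $\blacksquare$

## 16. Failure outside the bulk, and the central limit theorem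

*Proof of Theorem 2(b).* Let $|\mu|>1+\tau$ and $0<\rho<1$. The bound $\mathrm{Re}\frac u{1+\tau u}\le\frac\rho{1+\tau\rho}$ on $|u|=\rho$ holds as in Section 14, so (18) and Cauchy's estimate give
$$Z_N(\tau,\sqrt N\mu,2)\le C_\rho\,N!\exp N\Big(\frac{\mu^2\rho}{1+\tau\rho}-\log\rho\Big).$$
At $\rho=1$ the function in the exponent equals $\frac{\mu^2}{1+\tau}$ and has derivative $\frac{\mu^2}{(1+\tau)^2}-1>0$, so for $\rho$ slightly below $1$ it is strictly smaller. Since $N!\,N^{-N}=O(\sqrt Ne^{-N})$, there is $c_*>0$, now depending on $\tau,\mu$, with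
$$\mathbb E|\det(A_{N,\tau}-\mu)|^2\le e^{-c_*N}e^{N(\mu^2/(1+\tau)-1)}$$
for large $N$. By Jensen's inequality $\mathbb E|\det|^\ell\le(\mathbb E|\det|^2)^{\ell/2}$ for $0<\ell\le2$, with $\ge$ for $-1<\ell<0$. So $\mathbb E|\det|^\ell$ is exponentially smaller, respectively larger, than $e^{\frac{N\ell}2(\frac{\mu^2}{1+\tau}-1)}$. The remaining factor in (2) is a power of $N$ times a constant, so the formula fails. $\square$

*Proof of Theorem 2(c).* For fixed $h\in\mathbb R$ put $\ell=h/\sqrt{\frac12\log N}$, which tends to $0$. The moment generating function at $h$ of the normalized variable is $\mathbb E|\det(A_{N,\tau}-\mu)|^\ell\,e^{-\frac{N\ell}2(\frac{\mu^2}{1+\tau}-1)}N^{\ell/4}$. Because the Corollary is uniform in $\ell$, it may be applied with this $N$-dependent $\ell$, and we get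
$$N^{\ell/4}N^{\ell(\ell-1)/4}C_\tau(\ell)(1+o(1))=N^{\ell^2/4}C_\tau(\ell)(1+o(1))\to e^{h^2/2},$$
since $\frac{\ell^2}4\log N=\frac{h^2}2$ and $C_\tau(\ell)\to C_\tau(0)=1$. Pointwise convergence of moment generating functions on $\mathbb R$ implies convergence in law to $\mathcal N(0,1)$. $\square$
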